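
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}


\title{Degree three unramified cohomology\\ for a family of groups of order $p^7$}

\begin{abstract}
Let $p$ be an odd prime and let $X^2+aX+b\in\mathbb F_p[X]$ be irreducible. Hoshi, Kang and Yamasaki attach to these data a group $G$ of order $p^7$ and exponent $p$ whose Noether field $\mathbb C(G)$ has nonzero unramified Brauer group. They leave open, in our reading of their question, whether $H^3_{\mathrm{nr}}(\mathbb C(G),\mathbb Q/\mathbb Z)$ is trivial. We prove that it is isomorphic to $(\mathbb Z/p)^4$. This is a case of a formula for $p$-groups of exponent $p$ with $Z(G)=[G,G]$ that satisfy two conditions on their commutators. The main point is that unramified classes give quadratic expressions in the characters of the center, while the classes that vanish at the generic point account only for squares of characters whose commutator form has rank two.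
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Let a finite group $G$ act on the rational function field $\mathbb C(x_g:g\in G)$ by $h\cdot x_g=x_{hg}$, and let $\mathbb C(G)=\mathbb C(x_g:g\in G)^G$. For a field $K\supseteq\mathbb C$, the unramified cohomology group $H^3_{\mathrm{nr}}(K,\mathbb Q/\mathbb Z)$ is the subgroup of $H^3(K,\mathbb Q/\mathbb Z)$ of all classes whose residues vanish at every discrete valuation of $K$ that is trivial on $\mathbb C$. It does not change when $K$ is replaced by a purely transcendental extension \cite{CTO}. It is zero for $K=\mathbb C(t_1,\dots,t_n)$, because $H^3(\mathbb C,\mathbb Q/\mathbb Z)=0$. A nonzero class therefore shows that $K$ is not stably rational. The unramified Brauer group $\mathrm{Br}_{\mathrm{nr}}(K)$ is the analogous obstruction one degree lower.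

Let $p$ be an odd prime and let $a,b\in\mathbb F_p$ be such that $X^2+aX+b$ is irreducible over $\mathbb F_p$. Let $G$ be the group of exponent $p$ generated by $v_1,v_2,v_3,u_1,u_2,u_3,u_4$ such that $Z(G)=[G,G]=\langle v_1,v_2,v_3\rangle$ is elementary abelian of order $p^3$, $G/Z(G)$ is elementary abelian of order $p^4$ with basis the images of $u_1,\dots,u_4$, and
\begin{equation}\label{eq:relations}
\begin{gathered}{}
[u_1,u_2]=v_1,\qquad [u_1,u_3]=v_2,\qquad [u_2,u_3]=v_3,\\
[u_1,u_4]=v_3^{-b},\qquad [u_2,u_4]=v_2v_3^{-a},\qquad [u_3,u_4]=1 .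
\end{gathered}
\end{equation}
So $|G|=p^7$. (As $p$ is odd, $G$ can be realized on the product of $U=G/Z$ and $Z=Z(G)$, both written additively, by $(u,v)(u',v')=(u+u',v+v'+\tfrac12[u,u'])$.) For this group $\mathrm{Br}_{\mathrm{nr}}(\mathbb C(G))\neq0$. Hoshi, Kang and Yamasaki \cite{HKY} write that they do not know whether $H^3_{\mathrm{nr}}(\mathbb C(G),\mathbb Q/\mathbb Z)$ is trivial; for our reading of their text see Remark~\ref{rem:reading}.

\begin{theorem}\label{thm:main}
For the group $G$ above, $H^3_{\mathrm{nr}}(\mathbb C(G),\mathbb Q/\mathbb Z)\cong(\mathbb Z/p)^4$. In particular it is nonzero.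
\end{theorem}

\begin{remark}\label{rem:reading}
In \cite{HKY} both $[u_2,u_4]=v_2$ and $[u_2,u_4]=v_3^{-a}$ are listed. These conflict, and \eqref{eq:relations} is the reading consistent with the computations there. The question is written there for a field $\mathbb C(W)$, where $W$ is not defined in the statement concerned and appears only in a preceding remark, about a variety of Peyre. We read $W$ as $G$. This is an interpretation.
\end{remark}

\subsection{A formula}
For an elementary abelian $p$-group $A$ put $A^\vee=\mathrm{Hom}(A,\mathbb F_p)$. Let $G$ be a finite $p$-group of exponent $p$ with $Z:=Z(G)=[G,G]\neq1$, and let $U=G/Z$. Then $Z$ and $U$ are elementary abelian. Each $\chi\in Z^\vee$ has a \emph{commutator form}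
\[
\kappa_\chi=\chi([\,\cdot\,,\,\cdot\,])\in\Lambda^2U^\vee .
\]
The linear map $\kappa:Z^\vee\to\Lambda^2U^\vee$ is injective because commutators generate $Z$. Let $\mathcal C=\kappa(Z^\vee)$ be its image, and put
\begin{align*}
N&=\ker\bigl(S^2(Z^\vee)\to\Lambda^4U^\vee,\ \chi\chi'\mapsto\kappa_\chi\wedge\kappa_{\chi'}\bigr),\\
N_{\mathrm{dec}}&=\langle\chi^2:\ \mathrm{rk}\,\kappa_\chi=2\rangle\subset N,\\
\Theta&=\{\theta\in\Lambda^3U^\vee:\ \iota_u\theta\in\mathcal C\ \text{ for all }u\in U\}.
\end{align*}
Here $\iota_u$ is contraction with $u$, and $\langle\cdots\rangle$ denotes the span or the subgroup generated. The inclusion $N_{\mathrm{dec}}\subset N$ holds because $\kappa_\chi\wedge\kappa_\chi=0$ when $\kappa_\chi$ has rank $2$.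

\begin{theorem}\label{thm:formula}
Let $p$ be odd and let $G$ be a finite $p$-group of exponent $p$ with $Z(G)=[G,G]\ne1$. Assume
\begin{itemize}
\item[\textup{(H1)}] the centralizers of noncentral elements of $G$ are abelian;
\item[\textup{(H2)}] $U^\vee\wedge\mathcal C=\Lambda^3U^\vee$.
\end{itemize}
Then $H^3_{\mathrm{nr}}(\mathbb C(G),\mathbb Q/\mathbb Z)\cong N/N_{\mathrm{dec}}\oplus\Theta$.
\end{theorem}

\subsection{The idea in the smallest case}
Let $P$ be the nonabelian group of order $p^3$ and exponent $p$. Here $Z$ has order $p$, $U$ has order $p^2$, and a generator $\chi$ of $Z^\vee$ gives a generator $\kappa=\kappa_\chi$ of $\Lambda^2U^\vee$. As a class in $H^2(U,\mathbb F_p)$, $\kappa$ is, up to sign, the class of the extension $Z\to P\to U$. The spectral sequence of this extension for $H^3(P,\mathbb Q/\mathbb Z)$ has the term $H^2(U,\mathbb F_p)\otimes Z^\vee$, which contains $\kappa\otimes\chi$. The differential of $\kappa\otimes\chi$ is, up to sign, the class of $\kappa\wedge\kappa\in\Lambda^4U^\vee=0$. So $\kappa\otimes\chi$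 is the leading term of some $\xi\in H^3(P,\mathbb Q/\mathbb Z)$.

\emph{The class $\xi$ is unramified.} We shall see that residues are computed by pairs $(H,g)$ with $g$ centralizing $H\le P$. If $g\in Z$, the residue of $\xi$ for $H=P$ is, up to sign, $\chi(g)$ times the inflation of $\kappa$ to $P$. It is zero because an extension splits when it is pulled back to itself. If $g\notin Z$, the residue depends only on the restriction of $\xi$ to the centralizer $\langle g,Z\rangle$. There only an alternating trilinear form could contribute, and it is zero because this group has rank two.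

\emph{But $\xi$ vanishes at the generic point.} The field $\mathbb C(P)$ is stably rational (Lemma~\ref{lem:heis}). By Section~\ref{sec:neg}, the leading term of $\xi$ must then come from second Chern classes of irreducible representations of dimension $p$.

Now let $Z$ be larger. The argument with the split extension applies unchanged to every $\kappa_\chi\otimes\chi'$. The incoming differential identifies $\kappa_\chi\otimes\chi'$ with $\kappa_{\chi'}\otimes\chi$, so the leading term becomes an element of $S^2(Z^\vee)$. The outgoing differential asks that it lie in $N$. (The Bockstein part of $H^2(U,\mathbb F_p)\otimes Z^\vee$ gives the summand $\Theta$, which is zero for the group \eqref{eq:relations}.) The leading terms of the classes that vanish at the generic point come from second Chern classes of irreducible representations. Such a representation has only \emph{one} central character $\chi$, so it can account only for a multiple of $\chi^2$, and only if $\kappa_\chi\wedge\kappa_\chi=0$. We are left with a question in linear algebra: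 is each element of $N$ a linear combination of squares that lie individually in $N$?

For $P$ the answer is yes. For the group \eqref{eq:relations} it is no. Let $z_1,z_2,z_3$ be the basis of $Z^\vee$ dual to $v_1,v_2,v_3$. Then $\kappa_{z_1}\wedge\kappa_{z_2}=0$, so $z_1z_2\in N$. To write $2z_1z_2=(z_1+z_2)^2-z_1^2-z_2^2$ in squares one needs characters of rank two other than the multiples of $z_1$, and there are none, because the polynomial is irreducible.

\begin{remark}\label{rem:quadrics}
The quotient $N/N_{\mathrm{dec}}$ has a dual description. As $p$ is odd, the dual of $S^2(Z^\vee)$ is the space of quadratic forms $f$ on $Z^\vee$, with $f$ taking the value $f(\chi)$ on $\chi^2$. The annihilator of $N_{\mathrm{dec}}$ consists of the $f$ that vanish at all $\chi\in Z^\vee$ with $\mathrm{rk}\,\kappa_\chi=2$. The annihilator of $N$ consists of the forms $\chi\mapsto\ell(\kappa_\chi\wedge\kappa_\chi)$ with $\ell$ in the dual of $\Lambda^4U^\vee$. So $N/N_{\mathrm{dec}}$ is dual to the quadrics vanishing at the $\mathbb F_p$-points of the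 rank-two locus, modulo the quadrics that define this locus. For the group \eqref{eq:relations} the only defining quadric, up to scalars, is $y^2-ayw+bw^2$ on $\chi=xz_1+yz_2+wz_3$, see \eqref{eq:pfaffian}. Over an algebraic closure it is a pair of planes, and the quadrics vanishing there are the multiples of this one. Over $\mathbb F_p$ only the line $y=w=0$ is visible, and $5$ independent quadrics vanish on it. This gives $\dim N/N_{\mathrm{dec}}=5-1=4$.
\end{remark}

\subsection{Plan and conventions}
Sections~\ref{sec:generic} and~\ref{sec:residues} turn the question, for any finite $G$, into group cohomology: which classes of $H^3(G,\mathbb Q/\mathbb Z)$ are unramified, and which vanish at the generic point. Section~\ref{sec:elab} treats elementary abelian groups, and Section~\ref{sec:ss} the spectral sequence of a central extension. Section~\ref{sec:neg} bounds the classes that vanish generically. Section~\ref{sec:p7} proves the nonvanishing in Theorem~\ref{thm:main}. Section~\ref{sec:exact} proves Theorem~\ref{thm:formula} and computes the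 group.

We identify $\mathbb F_p=\frac1p\mathbb Z/\mathbb Z\subset\mathbb Q/\mathbb Z$ and use the roots of unity in $\mathbb C$ to trivialize Tate twists. The Bockstein is $\beta:H^i(\,\cdot\,,\mathbb F_p)\to H^{i+1}(\,\cdot\,,\mathbb F_p)$. The connecting map $\delta:H^i(\,\cdot\,,\mathbb Q/\mathbb Z)\to H^{i+1}(\,\cdot\,,\mathbb Z)$ is an isomorphism for finite and profinite groups and $i\ge1$. The sign $\pm$ depends only on conventions. $\Gamma_K$ is the absolute Galois group of a field $K$, and $\mathrm{inf}$ denotes inflation.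

We use the \emph{no-name lemma} in this form. Let a finite group $G$ act faithfully on a field $L$ and semilinearly on an $L$-space $M$ with basis $t_1,\dots,t_d$. Then $L(t_1,\dots,t_d)^G$ is purely transcendental over $L^G$, because by Hilbert 90 the space $M$ has an $L$-basis of $G$-invariant vectors.

\section{Classes of $G$ at the generic point}\label{sec:generic}

In this section and the next, $G\ne1$ is any finite group.

\subsection{A model of the classifying space}
Let $W=\mathbb C[G]^m$ with $m\ge3$, and let $S\subset W$ be the locus of points with nontrivial stabilizer. It is the union of the $W^g$, $g\ne1$, so it is closed of codimension at least $m|G|/2\ge3$. For $H\le G$ let $Y_H=(W-S)/H$. This is a smooth quasi-projective variety. Put $Y=Y_G$ and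
\[
K=\mathbb C(Y)=\mathbb C(W)^G .
\]
By the no-name lemma $K$ is purely transcendental over $\mathbb C(G)$, so by stable invariance \cite{CTO}
\begin{equation}\label{eq:stable}
H^3_{\mathrm{nr}}(\mathbb C(G),\mathbb Q/\mathbb Z)\cong H^3_{\mathrm{nr}}(K,\mathbb Q/\mathbb Z).
\end{equation}
The space $W-S$ is $4$-connected, so for constant coefficients $\Lambda$ we have $H^i(Y_H,\Lambda)=H^i(H,\Lambda)$ for $i\le4$. This is Betti cohomology, which agrees with \'etale cohomology for torsion $\Lambda$. The groups $\mathrm{Pic}(Y_H)$ and $CH^2(Y_H)$ are killed by $|H|$: pulling back to $W-S$ and pushing forward is multiplication by $|H|$, and $\mathrm{Pic}(W-S)=CH^2(W-S)=0$.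

For $\xi\in H^3(G,\mathbb Q/\mathbb Z)=H^3(Y,\mathbb Q/\mathbb Z)$ let $\xi_K\in H^3(K,\mathbb Q/\mathbb Z)$ be the restriction to the generic point, that is, the inflation of $\xi$ along $\Gamma_K\to G$. Call $\xi$ \emph{negligible} if $\xi_K=0$, and let $\mathrm{Neg}(G)$ be the group of negligible classes.

\begin{lemma}\label{lem:generic}
\begin{itemize}
\item[\textup{(a)}] Every class in $H^3_{\mathrm{nr}}(K,\mathbb Q/\mathbb Z)$ is $\xi_K$ for some $\xi\in H^3(G,\mathbb Q/\mathbb Z)$.
\item[\textup{(b)}] If $\xi\in\mathrm{Neg}(G)$, then $\delta\xi\in H^4(G,\mathbb Z)$ lies in the subgroup generated by the classes $c_1(\rho)c_1(\rho')$ and $c_2(\rho)$ of representations $\rho,\rho'$ of $G$.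
\item[\textup{(c)}] For $H\le G$ the map $H^2(H,\mathbb Q/\mathbb Z)\to H^2(\mathbb C(Y_H),\mathbb Q/\mathbb Z)$ is injective.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\mathcal H^j$ be the Zariski sheaf on $Y$ associated with $V\mapsto H^j(V,\mathbb Q/\mathbb Z)$. By Bloch--Ogus theory, $H^0(Y,\mathcal H^3)$ is the group of classes in $H^3(K,\mathbb Q/\mathbb Z)$ with zero residue at every point of codimension $1$ of $Y$. Also $H^i(Y,\mathcal H^j)=0$ for $i>j$, $H^2(Y,\mathcal H^2)=CH^2(Y)\otimes\mathbb Q/\mathbb Z$, and there is a spectral sequence $H^i(Y,\mathcal H^j)\Rightarrow H^{i+j}(Y,\mathbb Q/\mathbb Z)$. An unramified class lies in $H^0(Y,\mathcal H^3)$. The first differential leaving this term goes to $H^2(Y,\mathcal H^2)$, which is $0$ because $CH^2(Y)$ is torsion and $\mathbb Q/\mathbb Z$ is divisible. The later ones go to subquotients of $H^3(Y,\mathcal H^1)=0$ and $H^4(Y,\mathcal H^0)=0$. Hence $H^3(Y,\mathbb Q/\mathbb Z)\to H^0(Y,\mathcal H^3)$ is onto.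

(b) \emph{The class $\delta\xi$ is algebraic.} As $H^3(K,\mathbb Q/\mathbb Z)$ is the direct limit of the groups $H^3(V,\mathbb Q/\mathbb Z)$ over the nonempty open $V\subset Y$, the class $\xi$ vanishes on $Y-D$ for some closed $D$, which we enlarge to have pure codimension $1$. Let $D'=\mathrm{Sing}\,D$, $D^\circ=D-D'$, $Y^\circ=Y-D'$. Then $D^\circ$ is smooth of pure codimension $1$ in $Y^\circ$, and $D'$ has codimension at least $2$ in $Y$. By the Gysin sequence, $\xi|_{Y^\circ}=i_*\tau$ with $i:D^\circ\to Y^\circ$ the inclusion and $\tau\in H^1(D^\circ,\mathbb Q/\mathbb Z)$. Gysin maps commute with $\delta$ up to sign, so $\delta\xi|_{Y^\circ}=\pm i_*(\delta\tau)$. As a character of $\pi_1$ (of each component) with values in some $\mu_n$, the class $\tau$ defines a torsion algebraic line bundle $L$ on $D^\circ$ with $\delta\tau=\pm c_1(L)$. Since $c_1(L)$ is the class of the divisor of a rational section, $\delta\xi|_{Y^\circ}$ is the class of an algebraic cycle of codimension $2$ on $Y^\circ$.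

Close up this cycle in $Y$ and subtract its class from $\delta\xi$. The difference vanishes on $Y^\circ$, so it comes from $H^4_{D'}(Y,\mathbb Z)\cong H^{BM}_{2\dim Y-4}(D',\mathbb Z)$. As $\dim D'\le\dim Y-2$, this Borel--Moore homology group is freely generated by the components of $D'$ of codimension exactly $2$ in $Y$. So $\delta\xi$ is the class of an element of $CH^2(Y)$.

\emph{Algebraic classes are Chern classes of representations.} Let $V\subset Y$ be integral of codimension $2$. By Riemann--Roch without denominators $[V]=-c_2([\mathcal O_V])$ in $CH^2(Y)$. (Removing $\mathrm{Sing}\,V$, of codimension at least $3$ in $Y$, does not change $CH^2(Y)$, so one may assume $V$ smooth.) The map $R(G)=K_0^G(W)\to K_0^G(W-S)=K_0(Y)$ is onto by Thomason's localization and homotopy invariance for equivariant $K$-theory. So $[\mathcal O_V]$ is the image of some $\rho-\rho'$, and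
\[
c_2(\rho-\rho')=c_2(\rho)-c_2(\rho')-c_1(\rho)c_1(\rho')+c_1(\rho')^2 .
\]
(This is Totaro's theorem that $CH^2BG$ is generated by Chern classes of representations \cite{Totaro}.)

(c) Suppose a class in $H^2(Y_H,\mathbb Q/\mathbb Z)$ vanishes at the generic point. Then it vanishes on $Y_H-D$ for some $D$ of pure codimension $1$. Let $D'=\mathrm{Sing}\,D$ and $Y_H^\circ=Y_H-D'$. As $D'$ has codimension at least $2$, $H^2_{D'}(Y_H,\mathbb Q/\mathbb Z)=0$, so restriction to $Y_H^\circ$ is injective on $H^2$. On $Y_H^\circ$ the class comes from $H^0(D-D',\mathbb Q/\mathbb Z)$ under the Gysin map, so it lies in the image of $\mathrm{Pic}(Y_H^\circ)\otimes\mathbb Q/\mathbb Z$. Since $\mathrm{Pic}(Y_H)\to\mathrm{Pic}(Y_H^\circ)$ is onto and $\mathrm{Pic}(Y_H)$ is torsion, this tensor product is $0$.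
\end{proof}

The next lemma says that $K$ is versal: a class that vanishes over $K$ vanishes over every field over which $G$ acts as a Galois quotient.

\begin{lemma}\label{lem:versal}
Let $L\supseteq\mathbb C$ be a field and $\rho:\Gamma_L\to G$ a continuous homomorphism. There are a purely transcendental extension $L'=L(x_1,\dots,x_d)$ and a $\mathbb C$-embedding $K\subset L'$ such that $\xi_K|_{L'}=(\rho^*\xi)|_{L'}$ for all $\xi\in H^3(G,\mathbb Q/\mathbb Z)$. In particular, if $\xi\in\mathrm{Neg}(G)$, then $\rho^*\xi=0$.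
\end{lemma}

\begin{proof}
Let $T\to\mathrm{Spec}\,L$ be the $G$-torsor defined by $\rho$. By Hilbert 90 for $GL(W)$, the quotient $(T\times W)/G$ is an affine space over $L$. Let $L'$ be its function field, and let $E=(T\times(W-S))/G$, a dense open subset. The $G$-equivariant projection $T\times(W-S)\to W-S$ is surjective, being a base change of $T\to\mathrm{Spec}\,\mathbb C$. So it induces a surjective map $E\to Y$ of integral schemes, hence an embedding $K\subset L'$ of their function fields. The $G$-torsor $T\times(W-S)\to E$ is the pullback of $W-S\to Y$ and also of $T\to\mathrm{Spec}\,L$. So the homomorphisms $\Gamma_{L'}\to\Gamma_K\to G$ and $\Gamma_{L'}\to\Gamma_L\to G$ are conjugate, and they induce the same map on $H^3(G,\mathbb Q/\mathbb Z)$.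

For the last claim we need that $H^i(L,\mathbb Q/\mathbb Z)\to H^i(L(x),\mathbb Q/\mathbb Z)$ is injective. This holds because already $H^i(L,\mathbb Q/\mathbb Z)\to H^i(L((x)),\mathbb Q/\mathbb Z)$ is injective: in characteristic $0$ a compatible choice of roots of $x$ gives a section of $\Gamma_{L((x))}\to\Gamma_L$.
\end{proof}

\section{Residues in terms of groups}\label{sec:residues}

For $L=k((\pi))$ with $k\supseteq\mathbb C$ one has $\Gamma_L\cong\Gamma_k\times\hat{\mathbb Z}$, since $k$ contains all roots of unity, and the residue is a K\"unneth component. This suggests the following definition. For a profinite group $H$ we have $H^j(\hat{\mathbb Z},\mathbb Q/\mathbb Z)=0$ for $j\ge2$, and $H\times\hat{\mathbb Z}\to H$ has a section, so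
\[
H^3(H\times\hat{\mathbb Z},\mathbb Q/\mathbb Z)=H^3(H,\mathbb Q/\mathbb Z)\oplus H^2(H,H^1(\hat{\mathbb Z},\mathbb Q/\mathbb Z)),\qquad H^1(\hat{\mathbb Z},\mathbb Q/\mathbb Z)=\mathbb Q/\mathbb Z .
\]
For $H\le G$ and $g\in Z_G(H)$ let
\[
\partial_{H,g}:H^3(G,\mathbb Q/\mathbb Z)\to H^3(H\times\hat{\mathbb Z},\mathbb Q/\mathbb Z)\to H^2(H,\mathbb Q/\mathbb Z)
\]
be pullback along $(h,s)\mapsto hg^s$ followed by the second projection. For $H'\le H$ we have $\partial_{H',g}=\mathrm{res}\circ\partial_{H,g}$, and $\partial_{H,g}\xi$ depends only on $\xi|_{\langle H,g\rangle}$.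

\begin{lemma}\label{lem:residues}
$\xi_K$ is unramified if and only if $\partial_{H,g}\xi=0$ for all $H\le G$ and $g\in Z_G(H)$.
\end{lemma}

\begin{proof}
($\Leftarrow$) Let $v$ be a discrete valuation of $K$ trivial on $\mathbb C$, with residue field $k$ and completion $K_v\cong k((\pi))$. Then $\Gamma_{K_v}\cong\Gamma_k\times\hat{\mathbb Z}$, and the residue is $\pm$ the projection $H^3(\Gamma_k\times\hat{\mathbb Z},\mathbb Q/\mathbb Z)\to H^2(\Gamma_k,\mathbb Q/\mathbb Z)$. Let $H$ be the image of $\Gamma_k$ in $G$ and $g$ the image of $1\in\hat{\mathbb Z}$. Then $g\in Z_G(H)$, and $\Gamma_{K_v}\to G$ factors as $\Gamma_k\times\hat{\mathbb Z}\to H\times\hat{\mathbb Z}\to G$. So the residue of $\xi_K$ is $\pm$ the inflation of $\partial_{H,g}\xi=0$.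

($\Rightarrow$) The plan is to realize $(H,g)$ by a valuation. Put $M=\mathbb C(Y_H)$, $L=M((s))$, and let $\rho$ be the composition $\Gamma_L=\Gamma_M\times\hat{\mathbb Z}\to H\times\hat{\mathbb Z}\to G$, where the last map is $(h,s)\mapsto hg^s$. Take $L'=L(x_1,\dots,x_d)\supset K$ as in Lemma~\ref{lem:versal}, and let $w$ be the Gauss extension to $L'$ of the $s$-adic valuation. It is unramified over $L$ with residue field $M(x_1,\dots,x_d)$, and it is trivial on $\mathbb C$.

If $w|_K$ is trivial, then $K$ lies in the valuation ring of $w$ and $\xi_K|_{L'}$ has residue $0$ at $w$. Otherwise $w|_K$ is $e\ge1$ times a discrete valuation of $K$ trivial on $\mathbb C$, and the residue of $\xi_K|_{L'}$ at $w$ is $e$ times the restriction of the residue of $\xi_K$ there, which is $0$. So $(\rho^*\xi)|_{L'}=\xi_K|_{L'}$ has residue $0$ at $w$. This residue is also $\pm$ the image of $\partial_{H,g}\xi$ under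
\[
H^2(H,\mathbb Q/\mathbb Z)\to H^2(M,\mathbb Q/\mathbb Z)\to H^2(M(x_1,\dots,x_d),\mathbb Q/\mathbb Z).
\]
The first map is injective by Lemma~\ref{lem:generic}(c), the second by the end of the proof of Lemma~\ref{lem:versal}. Hence $\partial_{H,g}\xi=0$.
\end{proof}

By \eqref{eq:stable} and Lemma~\ref{lem:generic}(a), if $\mathrm{Unr}(G)\subset H^3(G,\mathbb Q/\mathbb Z)$ denotes the group of all $\xi$ with $\xi_K$ unramified, then
\begin{equation}\label{eq:quotient}
H^3_{\mathrm{nr}}(\mathbb C(G),\mathbb Q/\mathbb Z)\cong\mathrm{Unr}(G)/\mathrm{Neg}(G).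
\end{equation}
Lemma~\ref{lem:residues} describes $\mathrm{Unr}(G)$. Lemma~\ref{lem:generic}(b) bounds $\mathrm{Neg}(G)$ from above.

\section{Elementary abelian groups}\label{sec:elab}

From now on $p$ is odd. Let $A$ be an elementary abelian $p$-group. Then $H^*(A,\mathbb F_p)=\Lambda(A^\vee)\otimes S(\beta A^\vee)$. For $i>0$ the group $H^i(A,\mathbb Z)$ is killed by $p$, by induction on the rank: the K\"unneth sequence for $A\times\mathbb Z/p$ splits, and all its terms in positive degree are killed by $p$. So for $i\ge1$ multiplication by $p$ is zero on $H^i(A,\mathbb Q/\mathbb Z)\cong H^{i+1}(A,\mathbb Z)$, and the map $H^i(A,\mathbb F_p)\to H^i(A,\mathbb Q/\mathbb Z)$ is onto. For $i\ge2$ its kernel is the image of the connecting map $H^{i-1}(A,\mathbb Q/\mathbb Z)\to H^i(A,\mathbb F_p)$ of $0\to\mathbb F_p\to\mathbb Q/\mathbb Z\xrightarrow{p}\mathbb Q/\mathbb Z\to0$. The composite of this map with the surjection $H^{i-1}(A,\mathbb F_p)\to H^{i-1}(A,\mathbb Q/\mathbb Z)$ is $\beta$, so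
\begin{equation}\label{eq:kernel}
\ker\bigl(H^i(A,\mathbb F_p)\to H^i(A,\mathbb Q/\mathbb Z)\bigr)=\beta H^{i-1}(A,\mathbb F_p)\qquad(i\ge2).
\end{equation}
For $i=2$ this is $\beta A^\vee$. For $i=3$ it is spanned by the $\beta(xy)=\beta x\,y-x\,\beta y$. Hence
\begin{equation}\label{eq:H23}
H^2(A,\mathbb Q/\mathbb Z)=\Lambda^2A^\vee,\qquad H^3(A,\mathbb Q/\mathbb Z)=\Lambda^3A^\vee\oplus\mathcal S(A),\qquad \mathcal S(A)\cong S^2(A^\vee),
\end{equation}
naturally in $A$, where $xy\in S^2(A^\vee)$ corresponds to the image of $x\,\beta y$. This image is $x\cup\delta y$, and $\delta(x\cup\delta y)=\delta x\,\delta y$. So $\mathcal S(A)$ is the space of quadratic forms on $A$, and it contains $\delta^{-1}$ of every product of two first Chern classes of characters of $A$.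

The alternating part $\Lambda^3A^\vee$ can be read off on maps $\mathbb Z^3\to A$, and it is the part that has residues.

\begin{lemma}\label{lem:tau}
For $\eta\in H^3(A,\mathbb Q/\mathbb Z)$ there is a unique $\tau_\eta\in\Lambda^3A^\vee$ such that for every $\varphi:\mathbb Z^3\to A$, $e_i\mapsto a_i$,
\[
\varphi^*\eta=\pm\tau_\eta(a_1,a_2,a_3)\in H^3(\mathbb Z^3,\mathbb Q/\mathbb Z)=\mathbb Q/\mathbb Z .
\]
Moreover
\[
\eta\in\mathcal S(A)\iff\tau_\eta=0\iff\partial_{A,g}\eta=0\ \text{ for all }g\in A.
\]
\end{lemma}

\begin{proof}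
Write $\eta=[\tau]+\sigma$ with $\tau\in\Lambda^3A^\vee$ and $\sigma\in\mathcal S(A)$. Every homomorphism $\mathbb Z^3\to\mathbb Q/\mathbb Z$ lifts to $\mathbb Q$, so $\delta y$ pulls back to $0$ in $H^2(\mathbb Z^3,\mathbb Z)$ and $\varphi^*\sigma=0$. A product $xyz$ of elements of $A^\vee$ pulls back to $\pm\det$ of the values of $x,y,z$ at $a_1,a_2,a_3$, so $\varphi^*[\tau]=\pm\tau(a_1,a_2,a_3)$. This gives the first statement with $\tau_\eta=\tau$, and the first equivalence.

For the residues, pull back along $A\times\hat{\mathbb Z}\to A$, $(h,s)\mapsto hg^s$. Then $\delta x\,\delta y$ becomes $(\delta x+\delta c)(\delta y+\delta c')$ with $c,c'\in\mathrm{Hom}(\hat{\mathbb Z},\mathbb Q/\mathbb Z)\cong\mathbb Q/\mathbb Z$. The classes $\delta c,\delta c'$ are divisible by $p$ and $\delta x,\delta y$ are killed by $p$, so the mixed products vanish. The product $\delta c\,\delta c'$ comes from $H^4(\hat{\mathbb Z},\mathbb Z)\cong H^3(\hat{\mathbb Z},\mathbb Q/\mathbb Z)=0$. So $\sigma$ pulls back to its inflation and $\partial_{A,g}\sigma=0$.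 In $\tau$ each $x\in A^\vee$ becomes $x+x(g)s$, where $s:\hat{\mathbb Z}\to\mathbb F_p$ is reduction, so $\partial_{A,g}[\tau]=\pm\iota_g\tau\in\Lambda^2A^\vee=H^2(A,\mathbb Q/\mathbb Z)$. This is zero for all $g\in A$ if and only if $\tau=0$.
\end{proof}

\section{The spectral sequence of a central extension}\label{sec:ss}

Let $1\to Z\to G\to U\to1$ be a central extension with $Z,U$ elementary abelian and $G$ of exponent $p$. As before $\kappa_\chi=\chi([\,\cdot\,,\,\cdot\,])$ and $\mathcal C=\kappa(Z^\vee)$. We do not assume yet that $Z$ is the whole center or that $\kappa$ is injective.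

\subsection{The extension class}
For $\chi\in Z^\vee$ write $\chi_*[G]=\kappa+\beta\mu\in H^2(U,\mathbb F_p)=\Lambda^2U^\vee\oplus\beta U^\vee$. As $G$ has exponent $p$, this extension splits over each cyclic subgroup $\langle u\rangle\ne0$. Its restriction there is $\mu(u)$ times a generator of $\beta\langle u\rangle^\vee$. So $\mu=0$. The commutator form of an extension with cocycle $f$ is $f(u,u')-f(u',u)$. For the cocycle $x(u)y(u')$ of $xy$ this is $(x\wedge y)(u,u')$. Hence, up to a global sign absorbed in $\pm$,
\begin{equation}\label{eq:class}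
\chi_*[G]=\kappa_\chi\in\Lambda^2U^\vee .
\end{equation}

\subsection{Components}
Let $E_2^{i,j}=H^i(U,H^j(Z,\mathbb Q/\mathbb Z))\Rightarrow H^{i+j}(G,\mathbb Q/\mathbb Z)$, with filtration $F^\bullet$ on the abutment. The term that matters is
\[
E_2^{2,1}=H^2(U,\mathbb F_p)\otimes Z^\vee .
\]
Fix a basis $z_j$ of $Z^\vee$ and put $\kappa_j=\kappa_{z_j}$. We write an element of $E_2^{2,1}$ as
\[
\Phi=\lambda+\beta\mu,\qquad \lambda=\sum_j\lambda_j\otimes z_j\in\Lambda^2U^\vee\otimes Z^\vee,\qquad \beta\mu=\sum_j\beta\mu_j\otimes z_j,\quad \mu_j\in U^\vee .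
\]
For $g\in Z$ put $\lambda(g)=\sum_jz_j(g)\lambda_j\in\Lambda^2U^\vee$, and for $u\in U$ put $\mu(u)=\sum_j\mu_j(u)z_j\in Z^\vee$. We have $F^3H^3(G)=\mathrm{inf}\,H^3(U,\mathbb Q/\mathbb Z)$ and
\[
F^2H^3(G)/F^3H^3(G)=E_\infty^{2,1}=\ker\bigl(d_2|E_2^{2,1}\bigr)/d_2E_2^{0,2},
\]
since for $r\ge3$ no nonzero differential $d_r$ enters or leaves the position $(2,1)$. If $\xi\in F^2H^3(G)$ has image the class of $\Phi$, we say that $\xi$ \emph{has component} $\Phi$. The component is well defined modulo $d_2E_2^{0,2}$, and every $\Phi$ with $d_2\Phi=0$ is the component of some $\xi$.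

\begin{lemma}\label{lem:d2}
\begin{itemize}
\item[\textup{(a)}] $d_2(\lambda+\beta\mu)=0$ if and only if $\sum_j\lambda_j\wedge\kappa_j=0$ and there is $\theta\in\Lambda^3U^\vee$ with $\kappa_{\mu(u)}=\iota_u\theta$ for all $u\in U$.
\item[\textup{(b)}] $d_2E_2^{0,2}=\langle\kappa_\chi\otimes\chi'-\kappa_{\chi'}\otimes\chi:\ \chi,\chi'\in Z^\vee\rangle$.
\item[\textup{(c)}] $\kappa_\chi$ inflates to $0$ in $H^2(G,\mathbb F_p)$, and the kernel of $\mathrm{inf}:\Lambda^2U^\vee=H^2(U,\mathbb Q/\mathbb Z)\to H^2(G,\mathbb Q/\mathbb Z)$ is $\mathcal C$.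
\end{itemize}
\end{lemma}

\begin{proof}
The differential $d_2:E_2^{i,1}\to E_2^{i+2,0}$ is $\pm$ the cup product with the extension class (\cite[Thm.~4]{HS}, \cite[Thm.~2.4.4]{NSW}), which is given by \eqref{eq:class}.

(a) So $d_2\Phi$ is $\pm$ the image in $H^4(U,\mathbb Q/\mathbb Z)$ of
\[
\sum_j\lambda_j\wedge\kappa_j+\sum_j\beta\mu_j\,\kappa_j\ \in\ \Lambda^4U^\vee\oplus\beta U^\vee\!\cdot\Lambda^2U^\vee\oplus S^2(\beta U^\vee)=H^4(U,\mathbb F_p).
\]
By \eqref{eq:kernel}, the kernel of $H^4(U,\mathbb F_p)\to H^4(U,\mathbb Q/\mathbb Z)$ is $\beta H^3(U,\mathbb F_p)=\beta(\Lambda^3U^\vee)+S^2(\beta U^\vee)$. The formula $\beta(xyz)=\beta x\,yz-\beta y\,xz+\beta z\,xy$ shows that, under $\beta U^\vee\cdot\Lambda^2U^\vee\cong\mathrm{Hom}(U,\Lambda^2U^\vee)$, the element $\beta\theta$ is $u\mapsto\iota_u\theta$, while $\sum_j\beta\mu_j\,\kappa_j$ is $u\mapsto\kappa_{\mu(u)}$. Now compare components.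

(b) By \eqref{eq:H23}, $H^2(Z,\mathbb Q/\mathbb Z)$ is generated by the images of products $\chi\cup\chi'$ from $H^2(Z,\mathbb F_p)$. In the multiplicative spectral sequence with coefficients $\mathbb F_p$ we have $d_2\chi=\pm\kappa_\chi$, so $d_2(\chi\cup\chi')=\pm(\kappa_\chi\otimes\chi'-\kappa_{\chi'}\otimes\chi)$. Map to coefficients $\mathbb Q/\mathbb Z$, which does not change $E_2^{2,1}$.

(c) The kernel of inflation in degree $2$ is $d_2E_2^{0,1}$, with $d_2\chi=\pm\kappa_\chi$, for both coefficient groups.
\end{proof}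

The next lemma computes what a class in $F^2$ does on the test groups of Sections~\ref{sec:residues} and~\ref{sec:elab}.

\begin{lemma}\label{lem:pullback}
Let $\xi\in F^2H^3(G,\mathbb Q/\mathbb Z)$ have component $\lambda+\beta\mu$.
\begin{itemize}
\item[\textup{(a)}] If $g\in Z$, then $\partial_{G,g}\xi=\pm\mathrm{inf}(\lambda(g))\in H^2(G,\mathbb Q/\mathbb Z)$. So $\partial_{G,g}\xi=0$ if and only if $\lambda(g)\in\mathcal C$.
\item[\textup{(b)}] If $h,h'\in G$ commute, have images $\bar h,\bar h'\in U$, and $v\in Z$, then the pullback of $\xi$ along $\mathbb Z^3\to G$, $(i,j,k)\mapsto h^ih'^jv^k$, is $\pm\lambda(v)(\bar h,\bar h')\in\mathbb Q/\mathbb Z$.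
\item[\textup{(c)}] If $h\in G$ and $v,v'\in Z$, then the pullback of $\xi$ along $(i,j,k)\mapsto h^iv^jv'^k$ is $0$.
\end{itemize}
\end{lemma}

\begin{proof}
In each case we use naturality of the spectral sequence for a morphism of extensions into $Z\to G\to U$.

(a) Use $(\hat{\mathbb Z}\to G\times\hat{\mathbb Z}\to G)\to(Z\to G\to U)$, given by $s\mapsto g^s$, $(h,s)\mapsto hg^s$, $h\mapsto\bar h$. In the first spectral sequence $E_2^{i,j}=0$ for $j\ge2$, and $E_\infty^{2,1}=H^2(G,H^1(\hat{\mathbb Z},\mathbb Q/\mathbb Z))$ is the target of $\partial_{G,g}$. The component goes to $\sum_jz_j(g)\,\mathrm{inf}(\lambda_j+\beta\mu_j)$, and $\beta\mu_j$ is zero already in $H^2(U,\mathbb Q/\mathbb Z)$. The last claim is Lemma~\ref{lem:d2}(c).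

(b) Use the extension $\mathbb Z\to\mathbb Z^3\to\mathbb Z^2$, with kernel generated by the third basis vector. Here $H^3=E_\infty^{2,1}$. The Bockstein vanishes on $H^1(\mathbb Z^2,\mathbb F_p)$, so the $\beta\mu_j$ pull back to $0$, and $\lambda_j\otimes z_j$ pulls back to $\pm\lambda_j(\bar h,\bar h')z_j(v)$.

(c) Use $\mathbb Z^2\to\mathbb Z^3\to\mathbb Z$, with quotient given by the first coordinate. Here $F^2H^3=0$.
\end{proof}

\subsection{The case $Z=[G,G]$ and a test for unramified classes}
If $Z=[G,G]$, then $\kappa$ is injective, so $\mathcal C\otimes Z^\vee\cong Z^\vee\otimes Z^\vee$, and Lemma~\ref{lem:d2}(b) gives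
\begin{equation}\label{eq:S2}
\bigl(\mathcal C\otimes Z^\vee\bigr)/d_2E_2^{0,2}\ \cong\ S^2(Z^\vee),\qquad \kappa_\chi\otimes\chi'\mapsto\chi\chi' .
\end{equation}

\begin{proposition}\label{prop:test}
Assume $Z=Z(G)=[G,G]\ne1$. Let $\xi\in F^2H^3(G,\mathbb Q/\mathbb Z)$ have component $\lambda+\beta\mu$ with $\lambda\in\mathcal C\otimes Z^\vee$. Suppose that for every $g\in G-Z$ the centralizer $Z_G(g)$ is abelian and its image in $U$ has dimension at most $2$. Then $\xi_K$ is unramified.
\end{proposition}

\begin{proof}
We check the condition of Lemma~\ref{lem:residues}. If $g\in Z$, then $\lambda(g)\in\mathcal C$, so $\partial_{G,g}\xi=0$ by Lemma~\ref{lem:pullback}(a), hence $\partial_{H,g}\xi=0$ for all $H\le G$.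

Let $g\notin Z$ and $H\le A:=Z_G(g)$. As $\partial_{H,g}\xi$ is the restriction of $\partial_{A,g}\xi$, it is enough to show that $\tau:=\tau_{\xi|_A}$ is zero (Lemma~\ref{lem:tau}; $A$ is elementary abelian because $G$ has exponent $p$). Let $D\subset U$ be the image of $A$. Since $A$ is abelian, all forms in $\mathcal C$ vanish on $D$. So $\lambda(v)|_D=0$ for all $v\in Z$. Choose lifts $d_1,\dots,d_r\in A$, $r\le2$, of a basis of $D$. Together with $Z$ they span $A$, so it suffices to evaluate the alternating form $\tau$ on the following triples, with $v,v',v''\in Z$.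
\begin{itemize}
\item $(v,v',v'')$: $\tau=0$, since $\xi\in F^2\subset F^1$ restricts to $0$ on $Z$.
\item $(d_i,v,v')$: $\tau=0$ by Lemma~\ref{lem:pullback}(c).
\item $(d_1,d_2,v)$: $\tau=\pm\lambda(v)(\bar d_1,\bar d_2)=0$ by Lemma~\ref{lem:pullback}(b).
\end{itemize}
Triples of three different $d_i$ do not occur because $r\le2$. So $\tau=0$.
\end{proof}

\section{Negligible classes see only squares}\label{sec:neg}

We now bound $\mathrm{Neg}(G)$. By Lemma~\ref{lem:generic}(b) only Chern classes of representations matter. An irreducible representation that is nontrivial on $Z$ factors through a quotient of $G$ in which $Z$ becomes cyclic, and there $E_2^{2,1}$ is small enough to be controlled by restriction to abelian subgroups.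

\begin{proposition}\label{prop:neg}
Let $G$ be a finite $p$-group of exponent $p$ with $Z=Z(G)=[G,G]\ne1$. Then $\mathrm{Neg}(G)\subset F^2H^3(G,\mathbb Q/\mathbb Z)$, and each $\xi\in\mathrm{Neg}(G)$ has a component in $\langle\kappa_\chi\otimes\chi:\ \mathrm{rk}\,\kappa_\chi=2\rangle$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:generic}(b), $\delta\xi$ is a sum of terms $\pm c_1(\rho)c_1(\rho')$ and $\pm c_2(\rho)$. By $c_2(\rho\oplus\sigma)=c_2(\rho)+c_1(\rho)c_1(\sigma)+c_2(\sigma)$ we may take $\rho$ irreducible in the terms of the second kind. As $[G,G]=Z$, the class $c_1(\rho)=c_1(\det\rho)$ is inflated from $U$. So $\delta^{-1}$ of a product $c_1(\rho)c_1(\rho')$ lies in $\mathrm{inf}\,H^3(U,\mathbb Q/\mathbb Z)=F^3$. If $\rho$ is irreducible and trivial on $Z$, it is one-dimensional and $c_2(\rho)=0$.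

There remains an irreducible $\rho$ on which $Z$ acts by a character $\chi\ne0$. It factors through $\Gamma=G/\ker\chi$, a central extension of $U$ by $C=Z/\ker\chi\cong\mathbb F_p$ with class $\kappa:=\kappa_\chi\ne0$. As $\rho$ is nontrivial on $[\Gamma,\Gamma]=C$, we have $\dim\rho=p^r$ with $r\ge1$. We apply Section~\ref{sec:ss} to $C\to\Gamma\to U$. First, $c_2(\rho)|_C=\binom{p^r}2c_1(\chi)^2=0$, because $p$ is odd and divides the binomial coefficient. Also $H^2(C,\mathbb Q/\mathbb Z)=0$, so $E_2^{i,2}=0$ for all $i$. Hence $\delta^{-1}c_2(\rho)$ lies in $F^2H^3(\Gamma,\mathbb Q/\mathbb Z)$ and has a unique component $(\lambda+\beta\mu)\otimes\chi$ with $\lambda\in\Lambda^2U^\vee$ and $\mu\in U^\vee$.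

\emph{Step 1: $\lambda=t\kappa$ for some $t\in\mathbb F_p$.} Let $u,u'\in U$ with $\kappa(u,u')=0$. Lifts $h,h'\in\Gamma$ commute, and together with a generator $c$ of $C$ they generate an elementary abelian group $A$. On $A$ the representation $\rho$ is a sum of characters $\chi_i$, so $c_2(\rho)|_A=\sum_{i<j}\delta\chi_i\,\delta\chi_j$, and $\delta^{-1}$ of this class is in $\mathcal S(A)$. By Lemma~\ref{lem:tau} it pulls back to $0$ along $(i,j,k)\mapsto h^ih'^jc^k$. By Lemma~\ref{lem:pullback}(b) the pullback is $\pm\chi(c)\lambda(u,u')$, so $\lambda(u,u')=0$.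

The bivectors $u\wedge u'$ with $\kappa(u,u')=0$ span $\ker(\kappa:\Lambda^2U\to\mathbb F_p)$. Indeed, in a basis $x_i,y_i,r_k$ of $U$ with $\kappa(x_i,y_i)=1$ and $\kappa=0$ on all other pairs of basis vectors, every basis bivector except the $x_i\wedge y_i$ is of this type, and so is
\[
(x_i+x_j)\wedge(y_i-y_j)=x_i\wedge y_i-x_j\wedge y_j-x_i\wedge y_j+x_j\wedge y_i .
\]
So $\lambda$ vanishes on $\ker\kappa$, which proves the claim.

\emph{Step 2: $\mu=0$.} By Lemma~\ref{lem:d2}(a) there is $\theta\in\Lambda^3U^\vee$ with $\mu(u)\kappa=\iota_u\theta$ for all $u$. If $\mu\neq0$, then $\iota_u\theta=0$ for $u\in\ker\mu$, so $\theta$ comes from the line $U/\ker\mu$, hence $\theta=0$. Then $\mu(u)\kappa=0$ for all $u$, a contradiction.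

\emph{Step 3: $t=0$ unless $\mathrm{rk}\,\kappa=2$.} By Lemma~\ref{lem:d2}(a), $t\,\kappa\wedge\kappa=0$. If $\mathrm{rk}\,\kappa\ge4$, then $\kappa\wedge\kappa\ne0$ since $p$ is odd, and so $t=0$.

So in $\Gamma$ the component is $t\kappa_\chi\otimes\chi$, with $t=0$ unless $\mathrm{rk}\,\kappa_\chi=2$. Inflate along $G\to\Gamma$, which is the identity on $U$, and add up.
\end{proof}

\section{Nonvanishing for the group of order $p^7$}\label{sec:p7}

Let $G$ be the group \eqref{eq:relations}. Let $e_1,\dots,e_4$ be the basis of $U^\vee$ dual to the images $\bar u_1,\dots,\bar u_4$ of $u_1,\dots,u_4$, let $z_1,z_2,z_3$ be dual to $v_1,v_2,v_3$, and write $e_{ij}=e_i\wedge e_j$, and so on. By \eqref{eq:relations},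
\begin{equation}\label{eq:kappas}
\kappa_1=e_{12},\qquad\kappa_2=e_{13}+e_{24},\qquad\kappa_3=e_{23}-b\,e_{14}-a\,e_{24}.
\end{equation}
The irreducibility of $X^2+aX+b$ is used twice: it makes commuting pairs scarce, and it makes forms of rank two scarce.

\subsection{Commuting pairs}\label{ssec:pairs}
Let $u\wedge u'=\sum_{i<j}c_{ij}\,\bar u_i\wedge \bar u_j$ be killed by $\kappa_1,\kappa_2,\kappa_3$. Then
\[
c_{12}=0,\qquad c_{13}=-c_{24},\qquad c_{23}=a\,c_{24}+b\,c_{14}.
\]
Since $u\wedge u'$ is decomposable, the Pl\"ucker relation $c_{12}c_{34}-c_{13}c_{24}+c_{14}c_{23}=0$ holds. It becomes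
\[
c_{24}^2+a\,c_{14}c_{24}+b\,c_{14}^2=0 .
\]
If $c_{14}\ne0$, then $c_{24}/c_{14}$ is a root of $X^2+aX+b$, which is impossible. So $c_{14}=0$, then $c_{24}=0$, and only $c_{34}$ survives. Hence two elements of $G$ commute only if their images in $U$ are linearly dependent or span $\langle \bar u_3,\bar u_4\rangle$. As $[u_3,u_4]=1$, for $g\notin Z$ the centralizer $Z_G(g)$ is $\langle u_3,u_4,Z\rangle$ if $\bar g\in\langle \bar u_3,\bar u_4\rangle$, and $\langle g,Z\rangle$ otherwise. It is abelian, with image of dimension at most $2$ in $U$.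

\subsection{Ranks}\label{ssec:ranks}
In the products of the forms \eqref{eq:kappas} only $e_{13}\wedge e_{24}=-e_{1234}$ and $e_{23}\wedge e_{14}=e_{1234}$ contribute:
\begin{gather*}
\kappa_1\wedge\kappa_1=\kappa_1\wedge\kappa_2=\kappa_1\wedge\kappa_3=0,\\
\kappa_2\wedge\kappa_2=-2e_{1234},\qquad\kappa_2\wedge\kappa_3=a\,e_{1234},\qquad\kappa_3\wedge\kappa_3=-2b\,e_{1234}.
\end{gather*}
For $\chi=xz_1+yz_2+wz_3$ this gives
\begin{equation}\label{eq:pfaffian}
\kappa_\chi\wedge\kappa_\chi=-2\,(y^2-a\,yw+b\,w^2)\,e_{1234}.
\end{equation}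
The polynomial $X^2-aX+b$ is irreducible too (replace $X$ by $-X$), so \eqref{eq:pfaffian} is zero only if $y=w=0$. Thus $\mathrm{rk}\,\kappa_\chi=2$ if and only if $\chi$ is a nonzero multiple of $z_1$.

\subsection{The class}
By Lemma~\ref{lem:d2}(a) and $\kappa_1\wedge\kappa_2=0$, the element $\kappa_1\otimes z_2\in E_2^{2,1}$ is killed by $d_2$. So there is $\xi\in F^2H^3(G,\mathbb Q/\mathbb Z)$ with component $\kappa_1\otimes z_2$.

\emph{$\xi_K$ is unramified.} The component lies in $\mathcal C\otimes Z^\vee$, and the condition on centralizers was checked in \S\ref{ssec:pairs}. So Proposition~\ref{prop:test} applies.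

\emph{$\xi_K\ne0$.} If $\xi\in\mathrm{Neg}(G)$, then Proposition~\ref{prop:neg} and \S\ref{ssec:ranks} give $\kappa_1\otimes z_2\in\langle\kappa_1\otimes z_1\rangle+d_2E_2^{0,2}$. By \eqref{eq:S2} this means $z_1z_2\in\mathbb F_pz_1^2$ in $S^2(Z^\vee)$, which is false.

Hence $0\neq\xi_K\in H^3_{\mathrm{nr}}(K,\mathbb Q/\mathbb Z)\cong H^3_{\mathrm{nr}}(\mathbb C(G),\mathbb Q/\mathbb Z)$. This proves the second statement of Theorem~\ref{thm:main}.

\begin{remark}\label{rem:split}
Suppose that $X^2+aX+b$ had two distinct roots in $\mathbb F_p$. Then $y^2-ayw+bw^2$ would vanish on two lines of $\langle z_2,z_3\rangle$, spanned by $\ell$ and $\ell'$ say. All nonzero $xz_1+t\ell$ and $xz_1+t\ell'$ would have commutator forms of rank two, so $N_{\mathrm{dec}}$ would contain the five independent elements $z_1^2,z_1\ell,z_1\ell',\ell^2,\ell'^2$. The computation of \S\ref{ssec:ranks} would still give $\dim N=6-1=5$, so we would have $N=N_{\mathrm{dec}}$, and there would be no gap between $N$ and $N_{\mathrm{dec}}$.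
\end{remark}

\section{The whole group}\label{sec:exact}

To prove Theorem~\ref{thm:formula} we have to find all of $\mathrm{Unr}(G)$, and to show that the squares allowed by Proposition~\ref{prop:neg} really are negligible. For the second point we return to the group $P$ of the introduction.

\subsection{The group of order $p^3$}

\begin{lemma}\label{lem:heis}
Let $P$ be the nonabelian group of order $p^3$ and exponent $p$. Then $\mathbb C(P)$ is stably rational over $\mathbb C$. Hence $H^3_{\mathrm{nr}}(\mathbb C(P),\mathbb Q/\mathbb Z)=0$.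
\end{lemma}

\begin{proof}
Let $\zeta$ be a primitive $p$-th root of unity. $P$ has a faithful irreducible representation $V$ of dimension $p$ with coordinates $x_i$, $i\in\mathbb Z/p$, on which generators $x,y$ and a generator $z$ of the center act by
\[
x:x_i\mapsto\zeta^ix_i,\qquad y:x_i\mapsto x_{i+1},\qquad z:x_i\mapsto\zeta x_i .
\]
By the no-name lemma, $\mathbb C(V\oplus\mathbb C[P])^P$ is purely transcendental over $\mathbb C(V)^P$ and over $\mathbb C(P)$. So it suffices to show that $\mathbb C(V)^P$ is stably rational.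

\emph{Removing the degree.} Let $C_p=\langle\sigma\rangle$ be cyclic of order $p$, and let $I\subset\mathbb Z[C_p]$ be the augmentation ideal, viewed as the lattice of exponents $m=(m_i)$ of monomials $x^m=\prod x_i^{m_i}$ of degree $0$. Let $\mathbb C(I)$ be the fraction field of $\mathbb C[I]$. Then $\mathbb C(V)=\mathbb C(I)(x_0)$ and $\mathbb C(V)^{\langle z\rangle}=\mathbb C(I)(x_0^p)$. The group $P/\langle z\rangle$ acts faithfully on $\mathbb C(I)$: a nontrivial power of $x$ multiplies $x_1/x_0$ by a nontrivial root of unity, and any $x^cy^d$ with $d\ne0$ in $\mathbb Z/p$ takes $x_1/x_0$ to a scalar multiple of the different monomial $x_{1+d}/x_d$. It multiplies $x_0^p$ by elements of $\mathbb C(I)^*$. By the no-name lemma $\mathbb C(V)^P$ is purely transcendental over $\mathbb C(I)^{P/\langle z\rangle}$.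

\emph{Removing $x$.} The element $x$ acts on $x^m$ by $\zeta^{\sum im_i}$. The homomorphism $I\to\mathbb F_p$, $m\mapsto\sum im_i$, is onto, and it kills $(\sigma-1)I$, because shifting the indices of $m$ changes $\sum im_i$ by $\sum m_i=0$. As $I\cong\mathbb Z[C_p]/(\sum_i\sigma^i)\cong\mathbb Z[\zeta]$, the index of $(\sigma-1)I$ in $I$ is the norm of $\zeta-1$, which is $p$. So the kernel is $(\sigma-1)I$, and $\mathbb C(I)^{\langle x\rangle}=\mathbb C((\sigma-1)I)$. Multiplication by $\sigma-1$ is an isomorphism of $C_p$-lattices $I\cong(\sigma-1)I$, and $y$ acts on monomials through $\sigma$. Hence $\mathbb C(I)^{P/\langle z\rangle}\cong\mathbb C(I)^{C_p}$.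

\emph{The abelian case.} The field $\mathbb C(C_p)=\bigl(\mathbb C(I)(x_0)\bigr)^{C_p}$ is purely transcendental over $\mathbb C(I)^{C_p}$ by the no-name lemma, since $\sigma x_0=(x_1/x_0)x_0$. It is rational (Fischer): in a basis of eigenvectors $C_p$ acts diagonally, and the invariant field is generated by the monomials with exponents in a sublattice of rank $p$. So $\mathbb C(I)^{C_p}$ is stably rational. The last claim follows by stable invariance \cite{CTO}.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:formula}}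
Let $G$ be as in the theorem. By \eqref{eq:quotient} we have to compute $\mathrm{Unr}(G)/\mathrm{Neg}(G)$. The plan is to show that the components of the classes in $\mathrm{Unr}(G)$ fill exactly the following group $R$, and then to identify the components of negligible classes. Let
\[
R=\{\lambda+\beta\mu\in E_2^{2,1}:\ d_2(\lambda+\beta\mu)=0,\ \lambda\in\mathcal C\otimes Z^\vee\}.
\]
By Lemma~\ref{lem:d2}(a) the conditions on $\lambda$ and on $\mu$ are independent. Under \eqref{eq:S2} the condition $\sum_j\lambda_j\wedge\kappa_j=0$ becomes membership in $N$. The admissible $\mu$ correspond bijectively and additively to $\theta\in\Theta$ via $\kappa_{\mu(u)}=\iota_u\theta$: $\theta$ is determined by the forms $\iota_u\theta$, which lie in $\mathcal C$; and given $\theta\in\Theta$, the character $\mu(u)$ exists, is unique since $\kappa$ is injective, and is linear in $u$. As $d_2E_2^{0,2}\subset\mathcal C\otimes Z^\vee$, we get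
\begin{equation}\label{eq:R}
R/d_2E_2^{0,2}\cong N\oplus\Theta .
\end{equation}

\medskip\noindent\emph{Step 1: $\mathrm{Unr}(G)\subset F^2H^3(G,\mathbb Q/\mathbb Z)$, with components in $R$.}
Let $\xi\in\mathrm{Unr}(G)$. By Lemmas~\ref{lem:residues} and~\ref{lem:tau}, $\xi|_A\in\mathcal S(A)$ for every abelian subgroup $A\le G$.

\emph{$\xi|_Z=0$.} Let $h,h'\in G$ with $v=[h',h]\neq1$, and let $A=\langle h,Z\rangle$, written additively. Then $\xi|_A$ is a quadratic form $Q$ on $A$, with symmetric bilinear form $b_Q$, $b_Q(x,x)=Q(x)$. Conjugation by $h'$ acts trivially on $H^3(G,\mathbb Q/\mathbb Z)$ and preserves $A$, so $Q$ is invariant under the automorphism of $A$ that fixes $Z$ and takes $h$ to $h+v$. Comparing $Q(h+v+z)$ with $Q(h+z)$ for $z\in Z$ gives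
\[
2b_Q(h,v)+2b_Q(z,v)+Q(v)=0\qquad\text{for all }z\in Z .
\]
Subtracting the case $z=0$ we find $b_Q(z,v)=0$ for all $z\in Z$. The restriction of $b_Q$ to $Z$ belongs to $\xi|_Z$ and does not depend on $h,h'$. As commutators generate $Z$, the form $\xi|_Z\in S^2(Z^\vee)$ is zero.

\emph{$\xi\in F^2$.} Now $\xi\in F^1$, and its component in $E_\infty^{1,2}\subset E_2^{1,2}=\mathrm{Hom}(U,\Lambda^2Z^\vee)$ is some $\vartheta$. Pull back along $(i,j,k)\mapsto h^iv^jv'^k$ with $h\in G$ and $v,v'\in Z$. This is a morphism from the extension $\mathbb Z^2\to\mathbb Z^3\to\mathbb Z$, for which $H^3=E_\infty^{1,2}$, so the pullback is $\pm\vartheta(\bar h)(v,v')$. It is also $\pm\tau_{\xi|_{\langle h,Z\rangle}}(h,v,v')=0$ by Lemma~\ref{lem:tau}. So $\vartheta=0$.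

\emph{The component.} Let $\lambda+\beta\mu$ be a component of $\xi$. For $g\in Z$ we have $\partial_{G,g}\xi=0$, so $\lambda(g)\in\mathcal C$ by Lemma~\ref{lem:pullback}(a). Hence $\lambda\in\mathcal C\otimes Z^\vee$.

\medskip\noindent\emph{Step 2: every $\xi\in F^2H^3(G,\mathbb Q/\mathbb Z)$ with component in $R$ lies in $\mathrm{Unr}(G)$.}
We check the hypotheses of Proposition~\ref{prop:test}. Let $g\notin Z$. The group $A=Z_G(g)$ is abelian by (H1), so all forms in $\mathcal C$ vanish on $D=A/Z$. Restricting (H2) to $D$ gives $\Lambda^3D^\vee=0$, that is, $\dim D\le2$.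

\medskip\noindent\emph{Step 3: $F^3H^3(G,\mathbb Q/\mathbb Z)\subset\mathrm{Neg}(G)$.}
By \eqref{eq:H23}, $F^3=\mathrm{inf}\,H^3(U,\mathbb Q/\mathbb Z)$ is generated by the inflations of $\Lambda^3U^\vee$ and of $\mathcal S(U)$. By (H2) the first are generated by inflations of products $e\cup\kappa_\chi$, and these vanish already in $H^3(G,\mathbb F_p)$ by Lemma~\ref{lem:d2}(c). For the second, let $x,y\in U^\vee$. By Kummer theory $H^1(K,\mathbb Q/\mathbb Z)\cong K^*\otimes\mathbb Q/\mathbb Z$ is divisible, so over $K$ we have $y=py'$ and $x\cup\delta y=px\cup\delta y'=0$.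

\medskip\noindent\emph{Step 4: the components of the classes in $\mathrm{Neg}(G)$ form, under \eqref{eq:S2}, exactly the group $N_{\mathrm{dec}}$.}
They lie in $N_{\mathrm{dec}}$ by Proposition~\ref{prop:neg}. Conversely, let $\mathrm{rk}\,\kappa_\chi=2$, and let $R_\chi\subset U$ be the radical of $\kappa_\chi$. In $\Gamma=G/\ker\chi$ the preimage of $R_\chi$ is central and elementary abelian. Divide $\Gamma$ by a complement of $C=Z/\ker\chi$ in this preimage. The quotient is an extension $P$ of the plane $U/R_\chi$ by $C$ with nondegenerate commutator form, so it is the nonabelian group of order $p^3$ and exponent $p$, and we have a morphism of extensions $(Z\to G\to U)\to(C\to P\to U/R_\chi)$.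

As $\Lambda^4(U/R_\chi)^\vee=0$, Lemma~\ref{lem:d2}(a) gives $\xi_P\in F^2H^3(P,\mathbb Q/\mathbb Z)$ with component $\kappa_\chi\otimes\chi$. In $P$ the centralizer of an element $h\notin C$ is $\langle h,C\rangle$. So Proposition~\ref{prop:test} applies to $P$, and $\xi_P$ becomes unramified at the generic point of the model of $P$. By Lemma~\ref{lem:heis} and \eqref{eq:stable} for $P$, $\xi_P\in\mathrm{Neg}(P)$. Now apply Lemma~\ref{lem:versal} to the group $P$, the field $K$ and the homomorphism $\Gamma_K\to G\to P$: the inflation of $\xi_P$ to $G$ lies in $\mathrm{Neg}(G)$. By naturality its component is $\kappa_\chi\otimes\chi$, that is, $\chi^2$ under \eqref{eq:S2}.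

\medskip\noindent\emph{Conclusion.} By Steps 1 and 2 and \eqref{eq:R}, taking components is a surjection $\mathrm{Unr}(G)\to N\oplus\Theta$, with kernel $F^3H^3(G,\mathbb Q/\mathbb Z)$. By Step 3 this kernel is contained in $\mathrm{Neg}(G)$, and by Step 4 the image of $\mathrm{Neg}(G)$ is $N_{\mathrm{dec}}\subset N$. So $\mathrm{Unr}(G)/\mathrm{Neg}(G)\cong N/N_{\mathrm{dec}}\oplus\Theta$.\qed

\subsection{End of the proof of Theorem~\ref{thm:main}}
Let $G$ be the group \eqref{eq:relations} again.
\begin{itemize}
\item (H1) was shown in \S\ref{ssec:pairs}.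
\item (H2) holds, because
\[
\kappa_1\wedge e_3=e_{123},\qquad\kappa_1\wedge e_4=e_{124},\qquad\kappa_2\wedge e_3=-e_{234},\qquad\kappa_2\wedge e_4=e_{134}.
\]
\item $\Theta=0$. As $\dim U=4$, a nonzero $\theta\in\Lambda^3U^\vee$ is the contraction of a volume form with a vector $w\ne0$, and $\{u:\iota_u\theta=0\}=\langle w\rangle$. So the forms $\iota_u\theta$ fill a space of dimension $3$ and all have $w$ in their radical. If this space were contained in $\mathcal C$, it would equal $\mathcal C$. But $\kappa_2\in\mathcal C$ is nondegenerate.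
\item By \S\ref{ssec:ranks}, the map $S^2(Z^\vee)\to\Lambda^4U^\vee\cong\mathbb F_p$ is onto, so $\dim N=6-1=5$, and $N_{\mathrm{dec}}=\mathbb F_pz_1^2$.
\end{itemize}
By Theorem~\ref{thm:formula},
\[
H^3_{\mathrm{nr}}(\mathbb C(G),\mathbb Q/\mathbb Z)\cong N/\mathbb F_pz_1^2\cong(\mathbb Z/p)^4.\tag*{\qedsymbol}
\]

\begin{thebibliography}{9}

\bibitem{CTO}
Colliot-Th\'el\`ene and Ojanguren, Invent. Math. 97 (1989).

\bibitem{HS}
Hochschild and Serre, 1953.

\bibitem{HKY}
Akinari Hoshi, Ming-chang Kang and Aiichi Yamasaki, \emph{Degree Three Unramified Cohomology Groups}, arXiv:1503.08375 (2015).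

\bibitem{NSW}
Neukirch, Schmidt and Wingberg.

\bibitem{Totaro}
Totaro, Proc. Sympos. Pure Math. 67 (1999).

\end{thebibliography}

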